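
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{No local survival at the critical point of the\\ Williams--Bjerknes model on regular trees}


\begin{abstract}
In the Williams--Bjerknes model (biased voter model) on the $d$-regular tree, $d\ge3$, infected vertices infect their neighbors at rate $\lambda\ge1$ and healthy vertices heal their neighbors at rate $1$. Let $\lambda_l$ be the threshold above which an infection started from a finite set returns to the root at arbitrarily large times with positive probability. We prove that at $\lambda=\lambda_l$ this probability is zero, which confirms a conjecture of Louidor, Tessler and Vandenberg-Rodes. The proof shows that local survival holds if and only if, for some finite region and some finite time, a hitting probability satisfies a certain strict inequality, and such an inequality persists when $\lambda$ is slightly lowered. We also show that the exponential rate $\beta(\lambda)$ at which the probability of ever reaching a vertex at distance $n$ decays equals $1/\sqrt{d-1}$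 at $\lambda_l$ and jumps to $1$ immediately above.
\end{abstract}

\section{The question and the answer}

\subsection{The model}
Let $d\ge3$, and let $\mathbb T=\mathbb T^d$ be the $d$-regular tree with a fixed root $\rho$. The Williams--Bjerknes model with parameter $\lambda\ge1$ is the continuous-time Markov process on $\{0,1\}^{\mathbb T}$ in which each infected vertex infects each of its neighbors at rate $\lambda$ and each healthy vertex heals each of its neighbors at rate $1$, all independently. We identify a configuration with its set of infected vertices and write $\xi^{A}_t$ for the process started from $A$. Thus a healthy vertex becomes infected at rate $\lambda$ times its number of infected neighbors, and an infected vertex becomes healthy at a rate equal to its number of healthy neighbors.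

For a finite non-empty set $\xi_0$ there are three natural notions of survival:
\begin{itemize}
\item \emph{global survival}: $\Omega_g^{\xi_0}=\{\xi_t^{\xi_0}\ne\emptyset\text{ for all }t\ge0\}$;
\item \emph{local survival}: $\Omega_l^{\xi_0}=\{\rho\in\xi_t^{\xi_0}\text{ for arbitrarily large }t\}$;
\item \emph{complete survival}: $\Omega_c^{\xi_0}$, the event that for each vertex $x$ we have $x\in\xi_t^{\xi_0}$ for all sufficiently large $t$.
\end{itemize}
The empty configuration is absorbing, so $\Omega_c^{\xi_0}\subset\Omega_l^{\xi_0}\subset\Omega_g^{\xi_0}$. Global survival is a matter of counting only. If $e$ edges join an infected to a healthy vertex, the number of infected vertices goes up at rate $\lambda e$ and down at rate $e$, and a gambler's ruin computation (Lemma~\ref{lem:ruin}) gives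
\[
\mathbb P_\lambda(\Omega_g^{\xi_0})=1-\lambda^{-|\xi_0|} .
\]
In particular global survival is possible if and only if $\lambda>1$. On a tree the infection may survive globally while it drifts away to infinity and leaves every finite ball for good. The other two notions ask whether this happens. Put
\[
\lambda_l:=\inf\{\lambda\ge1:\mathbb P_\lambda(\Omega_l^{\xi_0})>0\},\qquad
\lambda_c:=\inf\{\lambda\ge1:\mathbb P_\lambda(\Omega_c^{\xi_0})>0\}.
\]
Neither threshold depends on $\xi_0$ (Lemma~\ref{lem:dichotomy}). Taking the infimum over all $\lambda>0$ would change nothing, since for $\lambda<1$ the process dies out almost surely by the same gambler's ruin. We use the following known facts, which form the background of the question posed in \cite{LTV}: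
\begin{equation}\label{eq:known}
\frac{d}{2\sqrt{d-1}}\le\lambda_l<\infty,\qquad \lambda_c=\lambda_l\qquad\text{for all }d\ge3 .
\end{equation}
Since $d^2-4(d-1)=(d-2)^2>0$, the lower bound gives $\lambda_l>1$. In the proofs, the equality $\lambda_c=\lambda_l$ is used only for part~(3) of Theorem~\ref{thm:beta}.

By \eqref{eq:known}, local but not complete survival could occur only at $\lambda=\lambda_l$. It was conjectured in \cite{LTV} that it does not occur there either, because at $\lambda_l$ survival can only be global. The question is delicate because it admits no intermediate answer: for every $\lambda\ge1$ the probability $\mathbb P_\lambda(\Omega_l^{\xi_0})$ equals either $0$ or the full global survival probability $1-\lambda^{-|\xi_0|}$ (Lemma~\ref{lem:dichotomy}). So this probability has a jump at $\lambda_l$ in any case, and one has to decide which of its two one-sided limits is attained.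

\subsection{Results}
Our main result is the conjecture.

\begin{theorem}\label{thm:main}
Let $d\ge3$ and let $\xi_0$ be finite and non-empty. Then
\[
\{\lambda\ge1:\mathbb P_\lambda(\Omega_l^{\xi_0})>0\}=(\lambda_l,\infty).
\]
In particular $\mathbb P_{\lambda_l}(\Omega_l^{\xi_0})=\mathbb P_{\lambda_l}(\Omega_c^{\xi_0})=0$.
\end{theorem}

The proof also identifies the quantity that governs local survival. Let $v_0,v_1,v_2,\dots$ be a geodesic ray and put
\[
r:=\frac1{\sqrt{d-1}},\qquad
\varphi_n(\lambda):=\mathbb P_\lambda\big(v_n\in\xi_t^{\{v_0\}}\text{ for some }t\ge0\big),\qquad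
\beta(\lambda):=\sup_{n\ge1}\varphi_n(\lambda)^{1/n}.
\]
By symmetry the choice of the ray does not matter. An infection that reaches $v_m$ restarts there, so $\varphi_{m+n}\ge\varphi_m\varphi_n$ and $\beta=\lim_n\varphi_n^{1/n}$ by Fekete's lemma. Thus $\beta$ is the exponential rate of reaching a far vertex.

\begin{theorem}\label{thm:beta}
Let $d\ge3$ and $\lambda\ge1$.
\begin{enumerate}
\item[(1)] $\mathbb P_\lambda(\Omega_l^{\xi_0})>0\iff\beta(\lambda)>r\iff\beta(\lambda)=1$, for every finite non-empty $\xi_0$. Hence $\beta\le r$ on $[1,\lambda_l]$ and $\beta=1$ on $(\lambda_l,\infty)$.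
\item[(2)] $\beta(\lambda_l)=r$. So $\beta$ jumps from $1/\sqrt{d-1}$ to $1$ at $\lambda_l$.
\item[(3)] Let $\xi_0$ be finite and non-empty. If $\lambda\le\lambda_l$, then $\mathbb P_\lambda(\Omega_l^{\xi_0})=\mathbb P_\lambda(\Omega_c^{\xi_0})=0$. If $\lambda>\lambda_l$, then $\Omega_c^{\xi_0}=\Omega_l^{\xi_0}=\Omega_g^{\xi_0}$ almost surely, with probability $1-\lambda^{-|\xi_0|}$. So $\lambda\mapsto\mathbb P_\lambda(\Omega_l^{\xi_0})$ jumps from $0$ at $\lambda_l$ to the right limit $1-\lambda_l^{-|\xi_0|}>0$.
\end{enumerate}
\end{theorem}

\subsection{Why $1/\sqrt{d-1}$: round trips in a toy model}\label{sec:toy}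
About $(d-1)^n$ vertices lie at distance $n$ from $\rho$. Each is reached with probability about $\beta^n$, and an infection restarted there reaches $\rho$ again with probability about $\beta^n$. So the expected number of vertices through which a round trip of length $2n$ succeeds is about $((d-1)\beta^2)^n$. This grows exactly when $\beta>r$. The following toy model shows how a mean above one turns into returns at all times.

Consider the infinite rooted binary tree (the case $d=3$, $r=1/\sqrt2$) and let $b\in(0,1]$. A message starts at the root. It passes each edge downward with probability $b$, and answers can pass that edge upward with probability $b$, all independently. Each passage takes one unit of time, so an answer from depth $k$ arrives at time $2k$: returning late means returning from far away. Let $q_k$ be the probability that some answer from depth $k$ reaches the root. Then $q_0=1$, and an answer from depth $k+1$ has to succeed through one of two children, each of which sees an independent copy of the same tree: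
\[
q_{k+1}=1-(1-b^2q_k)^2=f(q_k),\qquad f(q)=2b^2q-b^4q^2 .
\]
The function $f$ is increasing on $[0,1]$, and its only non-zero fixed point is $p=(2b^2-1)/b^4$, with $p\le1$ because $(1-b^2)^2\ge0$.
If $2b^2>1$, then $p>0$, and $q_k\ge p$ implies $q_{k+1}=f(q_k)\ge f(p)=p$. As $q_0=1\ge p$, we get $q_k\ge p$ for all $k$. An answer from depth $k+1$ passes through a vertex at depth $k$ whose own answer also succeeds, so these events decrease in $k$, and with probability at least $p$ there are answers from all depths. If $2b^2\le1$, then $f(q)<q$ on $(0,1]$ and $q_k\to0$; this includes the critical value $b=r$. So the toy model survives if and only if $b>r$, and this is an \emph{open} condition on $b$.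

The proof of Theorem~\ref{thm:main} makes this rigorous for the real process. Three difficulties arise. Round trips to different far vertices (``targets'') share the arrows near the starting point, so the product formula is replaced by a second moment bound. What happens behind different targets must nevertheless be independent, so the crossings to and from a target are confined to a narrow tube that avoids the regions behind the other targets. Finally, $\beta$ is defined by crossings without any restriction in space or time, while the recursion needs confined ones, so we must show that the restrictions cost nothing on the exponential scale. The result is a cycle of implications, all at the same $\lambda$: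
\[
\mathbb P_\lambda(\Omega_l)>0\ \Rightarrow\ \beta=1\ \Rightarrow\ \beta>r\ \Rightarrow\ \text{finite criterion \eqref{eq:C}}\ \Rightarrow\ \mathbb P_\lambda(\Omega_l)>0 .
\]
The finite criterion is a strict inequality between continuous functions of $\lambda$. Hence local survival is an open condition, and cannot hold at the infimum $\lambda_l$.

\section{Paths of arrows}\label{sec:paths}

\subsection{Graphical representation}
For each ordered pair $(y,z)$ of neighbors take independent Poisson processes of \emph{V-arrows} $y\to z$ at rate $1$, at which $z$ adopts the state of $y$, and of \emph{I-arrows} $y\to z$ at rate $\lambda-1\ge0$, at which $z$ becomes infected if $y$ is. A healthy $z$ then becomes infected by an infected $y$ at rate $1+(\lambda-1)=\lambda$, and an infected $z$ is healed by a healthy $y$ at rate $1$, as required. Almost surely all arrows have distinct times.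

A \emph{path} from $(x,s)$ to $(y,t)$, $s\le t$, is a right-continuous function $\pi:[s,t]\to\mathbb T$ with finitely many jumps, $\pi(s)=x$, $\pi(t)=y$, such that for every $u\in(s,t]$: if $\pi$ jumps at time $u$, there is an arrow of either type $\pi(u-)\to\pi(u)$ at time $u$; if it does not jump at time $u$, there is no V-arrow into $\pi(u)$ at time $u$. So a path may use arrows in their direction, and it may not stay at a vertex through a V-arrow into that vertex. For finite $A$,
\begin{equation}\label{eq:paths}
y\in\xi_t^A\iff\text{there is a path from }(x,0)\text{ to }(y,t)\text{ for some }x\in A .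
\end{equation}
Indeed, let $\eta_t$ be the set of endpoints on the right. At a V-arrow $x\to z$ the vertex $z$ belongs to $\eta$ afterwards if and only if $x$ did before; at an I-arrow, if and only if $x$ or $z$ did. So $\eta$ follows the rules of the process. If healing is ignored, $|\eta|$ is dominated by a Yule process in which each particle splits at rate $\lambda d$, so only finitely many arrows matter in a bounded time interval.

By \eqref{eq:paths} the process is \emph{additive}, $\xi_t^{A\cup B}=\xi_t^A\cup\xi_t^B$, hence \emph{attractive}, $\xi_t^A\subset\xi_t^B$ for $A\subset B$. Raising $\lambda$ only adds I-arrows, which only adds paths. So the process is \emph{monotone in $\lambda$}, and so are the probabilities of $\Omega_l^{\xi_0}$ and $\Omega_c^{\xi_0}$. This coupling is where $\lambda\ge1$ is used.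

Let $\mathcal F_t$ be the $\sigma$-field generated by all arrows up to time $t$. The law of the arrows is invariant under automorphisms of $\mathbb T$ and under time shifts, and after a finite stopping time $\tau$ the arrows form a copy of the original ones that is independent of $\mathcal F_\tau$ (strong Markov property). Any finite geodesic can be mapped onto any other of the same length, in either direction, by an automorphism.

For $D\subset\mathbb T$ we say \emph{in $D$} when only paths that stay in $D$ are used, and we write ``$x\to y$ in $D$ by time $S$'' for the existence of a path in $D$ from $(x,0)$ to $(y,t)$ for some $t\le S$. The set of times at which a given vertex is reached from $(x,s)$ by paths in $D$ is a locally finite union of intervals that contain their left endpoints. So the first such time after a given stopping time is attained whenever it is finite, and it is a stopping time. Two facts are used throughout.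
\begin{itemize}
\item[(a)] Whether paths in $D$ exist depends only on the arrows \emph{into} vertices of $D$. (An arrow from outside can only stop a path in $D$.) In particular, events about paths in disjoint sets are independent.
\item[(b)] If $D$ is finite, then the set of endpoints at time $t$ of paths in $D$ from $(x,0)$ is a finite Markov chain in $t$, with rates continuous in $\lambda$. So its law at a fixed time, and the probability $\mathbb P_\lambda(x\to y\text{ in }D\text{ by time }S)$ that it hits a certain set of states by time $S$, are continuous in $\lambda\ge1$.
\end{itemize}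

\subsection{First consequences}

\begin{lemma}\label{lem:ruin}
$\mathbb P_\lambda(\Omega_g^{\xi_0})=1-\lambda^{-|\xi_0|}$ for $\lambda\ge1$ and finite non-empty $\xi_0$.
\end{lemma}
\begin{proof}
As long as $\xi_t$ is finite and non-empty, the number $e$ of infected--healthy edges is at least $1$, and $|\xi_t|$ goes up at rate $\lambda e$ and down at rate $e$. So the successive values of $|\xi_t|$ form a nearest-neighbor walk that steps up with probability $\lambda/(\lambda+1)$ and is absorbed at $0$, and it never stops before absorption. Started from $k$ it is absorbed with probability $\lambda^{-k}$.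
\end{proof}

\begin{lemma}\label{lem:visits}
Let $A$ be finite and $y,z\in\mathbb T$. Almost surely, if $y\in\xi_t^A$ for arbitrarily large $t$, then also $z\in\xi_t^A$ for arbitrarily large $t$. Consequently $\theta(\lambda):=\mathbb P_\lambda(\Omega_l^{\{x\}})$ does not depend on $x\in\mathbb T$, and $\varphi_n(\lambda)\ge\theta(\lambda)$ for all $n$.
\end{lemma}
\begin{proof}
Let $\delta=\mathbb P(y\to z\text{ by time }1)$. It is positive, since with positive probability arrows along the geodesic from $y$ to $z$ occur in the right order during $(0,1]$ and no other arrow enters a vertex of this geodesic in that time. Fix an integer $K\ge0$ and let $\tau_1=\inf\{t\ge K:y\in\xi_t^A\}$, $\tau_{k+1}=\inf\{t\ge\tau_k+1:y\in\xi_t^A\}$. Given $\mathcal F_{\tau_k}$ with $\tau_k<\infty$, the vertex $z$ is infected at some time in $[\tau_k,\tau_k+1]$ with probability at least $\delta$, and $\tau_{k+1}\ge\tau_k+1$. So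
\[
\mathbb P(\tau_1,\dots,\tau_k<\infty,\ z\notin\xi_t^A\ \forall t\ge K)\le(1-\delta)^k\to0\qquad(k\to\infty).
\]
Hence almost surely, if all $\tau_k$ are finite, $z$ is infected at some time $t\ge K$. Let $K$ run through the integers.

By what we have proved, up to null events $\Omega_l^{\{x\}}$ is the event that $x$ itself is infected at arbitrarily large times from $\{x\}$, and by invariance its probability does not depend on $x$. For $x=v_0$ this event implies almost surely that $v_n$ is infected at some time, so $\varphi_n\ge\theta$.
\end{proof}

\begin{lemma}\label{lem:dichotomy}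
Let $\lambda\ge1$ and let $\xi_0$ be finite and non-empty.
\begin{enumerate}
\item[(i)] If $\theta(\lambda)>0$, then $\Omega_l^{\xi_0}=\Omega_g^{\xi_0}$ a.s.; if $\theta(\lambda)=0$, then $\mathbb P_\lambda(\Omega_l^{\xi_0})=0$.
\item[(ii)] If $\mathbb P_\lambda(\Omega_c^{\{\rho\}})>0$, then $\Omega_c^{\xi_0}=\Omega_g^{\xi_0}$ a.s.; if it is zero, then $\mathbb P_\lambda(\Omega_c^{\xi_0})=0$.
\item[(iii)] $\theta(\lambda)>0$ implies $\lambda>1$.
\end{enumerate}
In particular, $\mathbb P_\lambda(\Omega_l^{\xi_0})>0$ if and only if $\theta(\lambda)>0$, and $\mathbb P_\lambda(\Omega_c^{\xi_0})>0$ if and only if $\mathbb P_\lambda(\Omega_c^{\{\rho\}})>0$.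
\end{lemma}
\begin{proof}
Recall L\'evy's 0--1 law: if an event $E$ is determined by all arrows, then $\mathbb P(E\mid\mathcal F_n)\to1_E$ a.s.\ as $n\to\infty$ along the integers.

(i) Let $\theta>0$. If $\xi_n^{\xi_0}\ne\emptyset$, choose $x\in\xi_n^{\xi_0}$; by the Markov property, attractiveness and Lemma~\ref{lem:visits}, $\mathbb P(\Omega_l^{\xi_0}\mid\mathcal F_n)\ge\mathbb P(\Omega_l^{\{x\}})=\theta$. On $\Omega_g^{\xi_0}$ this holds for all $n$, so $1_{\Omega_l^{\xi_0}}\ge\theta>0$ there, that is, $\Omega_g^{\xi_0}\subset\Omega_l^{\xi_0}$ a.s. The other inclusion always holds. If $\theta=0$, then $\Omega_l^{\xi_0}=\bigcup_{x\in\xi_0}\Omega_l^{\{x\}}$ is a null event by additivity.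

(ii) Complete survival is defined without reference to a root, so $c:=\mathbb P(\Omega_c^{\{x\}})$ does not depend on $x$. If $c>0$, the argument in (i) applies with $\theta$ replaced by $c$. If $c=0$, then $0=\mathbb P(\Omega_c^{\{\rho\}})\ge\mathbb P(\xi_1^{\{\rho\}}\supset\xi_0)\,\mathbb P(\Omega_c^{\xi_0})$. The first factor is positive: in a finite subtree containing $\rho$ and $\xi_0$, with positive probability the arrows along the edges pointing away from $\rho$ occur once each and in the right order during $(0,1]$, and no other arrow enters the subtree. So $\mathbb P(\Omega_c^{\xi_0})=0$.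

(iii) $\theta\le\mathbb P(\Omega_g^{\{\rho\}})=1-1/\lambda$ by Lemma~\ref{lem:ruin}.

For the last statement, if $\theta(\lambda)>0$, then $\lambda>1$ and $\mathbb P_\lambda(\Omega_l^{\xi_0})=1-\lambda^{-|\xi_0|}>0$ by (i), (iii) and Lemma~\ref{lem:ruin}. If $\mathbb P_\lambda(\Omega_c^{\{\rho\}})>0$, then $\theta(\lambda)>0$, so again $\lambda>1$, and (ii) applies in the same way.
\end{proof}

\section{A finite criterion for local survival}\label{sec:criterion}

\subsection{Tubes and the criterion}
Let $o,x$ be vertices at distance $L\ge2$ and $R\in\{1,2,\dots\}\cup\{\infty\}$. Every vertex $w$ has a nearest vertex on the geodesic $[o,x]$, its projection. The \emph{tube} $D^R(o,x)$ consists of $o$, $x$, and all vertices $w$ whose projection $v$ onto $[o,x]$ is an interior vertex of $[o,x]$ and which satisfy $\mathrm{dist}(w,v)\le R$. It has these properties.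
\begin{itemize}
\item[(T1)] It is finite if $R<\infty$, and it is invariant under an automorphism of $\mathbb T$ that exchanges $o$ and $x$.
\item[(T2)] The only neighbor of $x$ in it is the one on $[o,x]$, because the other neighbors project to $x$; likewise for $o$.
\item[(T3)] If $[o,x]$ is cut into consecutive geodesics of length at least $2$, the tubes (with the same $R$) around the pieces are contained in $D^R(o,x)$. Indeed, a vertex that projects to an interior vertex $v$ of a piece either is $v$ or leaves the geodesic at $v$ in a direction off $[o,x]$, so it also projects to $v$ on $[o,x]$.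
\end{itemize}
For integers $R\ge1$, $N\ge R+2$ and a real number $S>0$ put
\[
b(\lambda):=\mathbb P_\lambda\big(v_0\to v_N\text{ in }D^R(v_0,v_N)\text{ by time }S\big),\qquad
a(\lambda):=e^{-d}b(\lambda)^2,\qquad M:=(d-1)^{N-R-1}.
\]
The \emph{finite criterion} for $(N,R,S)$ at $\lambda$ is
\begin{equation}\label{eq:C}
M\,a(\lambda)>1 .
\end{equation}
Here $b^2$ is the probability of a crossing and a return crossing, $e^{-d}$ is the price of waiting for one unit of time at the start, and $M$ is the number of targets at distance $N$ that we can separate from each other when the tubes have width $R$. So \eqref{eq:C} says that the mean number of targets for which the waiting and both crossings succeed exceeds one.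

\subsection{The criterion implies local survival}
Fix a vertex $o$ and call one of its neighbors its parent. Let $T^+(o)$ be the component of $o$ after removal of the edge from $o$ to its parent: the set of $o$ and its descendants. For a descendant $x$ of $o$ let $T^+(x)$ be $x$ together with its descendants. All these rooted trees are isomorphic. The analogue of $q_k$ in Section~\ref{sec:toy} is
\[
q(s):=\mathbb P\big(\text{there is a path in }T^+(o)\text{ from }(o,0)\text{ to }(o,t)\text{ for some }t\ge s\big),\qquad s\ge0 .
\]
As in the toy model we bound $q(s+1)$ from below by a function of $q(s)$. A return to $o$ after time $s+1$ is produced by waiting at $o$ for one unit of time, crossing to one of $M$ targets $x$, returning to $x$ inside $T^+(x)$ at least $s$ later, which has probability $q(s)$, and crossing back to $o$.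

\begin{proposition}\label{prop:survive}
Suppose that \eqref{eq:C} holds at $\lambda\ge1$ for some $(N,R,S)$. Then $q(s)\ge p:=a^2-a/M>0$ for all $s\ge0$. Consequently $\theta(\lambda)\ge p>0$.
\end{proposition}
\begin{proof}
\emph{Targets.} For each of the $M$ descendants $z$ of $o$ at depth $N-R-1$ below $o$, choose one descendant $x(z)$ of $z$ at depth $N$ below $o$. Let $W$ be the set of these $x(z)$, so $|W|=M$. For $x\in W$ let $D(x):=D^R(o,x)$. It lies in $T^+(o)$. All vertices of $T^+(x)$ project to $x$ on $[o,x]$, so
\begin{equation}\label{eq:meet}
D(x)\cap T^+(x)=\{x\}.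
\end{equation}
For $x\ne x'$ in $W$ we claim
\begin{equation}\label{eq:disjoint}
D(x)\cap T^+(x')=\emptyset .
\end{equation}
The targets $x,x'$ descend from different vertices at depth $N-R-1$, so the last common vertex of $[o,x]$ and $[o,x']$ has depth at most $N-R-2$. All vertices of $T^+(x')$ project to this vertex on $[o,x]$ and have depth at least $N$, so their distance from $[o,x]$ is at least $R+2$, whereas all vertices of $D(x)$ have distance at most $R$ from $[o,x]$. See Figure~\ref{fig:trip}.

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray!30, line width=15pt, line cap=round, line join=round] (0,-0.25)--(0,-1)--(-1.1,-2.2)--(-1.7,-3.7);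
\draw[gray!30, line width=12pt, line cap=round, line join=round] (0,-1)--(1.1,-2.2)--(1.42,-3.16);
\draw[thick] (0,0)--(0,-1)--(-1.1,-2.2)--(-1.7,-4);
\draw[thick] (0,-1)--(1.1,-2.2)--(1.7,-4);
\draw[dashed] (-3.6,-2.2)--(2.8,-2.2);
\draw[dashed] (-3.6,-4)--(2.8,-4);
\draw[fill=white] (-1.7,-4)--(-2.5,-5.2)--(-0.9,-5.2)--cycle;
\draw[fill=white] (1.7,-4)--(0.9,-5.2)--(2.5,-5.2)--cycle;
\fill (0,0) circle (2pt) node[above] {$o$};
\fill (-1.7,-4) circle (2pt) node[above left] {$x$};
\fill (1.7,-4) circle (2pt) node[above right] {$x'$};
\fill (-1.1,-2.2) circle (1.5pt);
\fill (1.1,-2.2) circle (1.5pt);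
\node at (-1.7,-4.85) {$T^+(x)$};
\node at (1.7,-4.85) {$T^+(x')$};
\node at (-1.25,-1.25) {$D(x)$};
\node[left] at (-3.6,-2.2) {depth $N-R-1$};
\node[left] at (-3.6,-4) {depth $N$};
\end{tikzpicture}
\caption{Two targets $x,x'$ below $o$ that descend from different vertices at depth $N-R-1$. A round trip through $x$ crosses the tube $D(x)$ of width $R$ (shaded; of its side branches only the one toward $x'$ is shown), spends time at least $s$ in the subtree $T^+(x)$, and crosses $D(x)$ back to $o$. The side branch toward $x'$ leaves $[o,x]$ at depth at most $N-R-2$ and has length at most $R$. It therefore ends before depth $N$, so $D(x)$ does not meet $T^+(x')$.}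
\label{fig:trip}
\end{figure}

\emph{Round trips.} Fix $s\ge0$ and write $q=q(s)$. Then $q\ge e^{-ds}>0$, since with probability $e^{-ds}$ no V-arrow enters $o$ up to time $s$. Let $W_0$ be the event that no V-arrow enters $o$ during $[0,1]$, so $\mathbb P(W_0)=e^{-d}$. For $x\in W$ define:
\begin{itemize}
\item $\sigma_x$ is the first time $t\in[1,1+S]$ at which there is a path in $D(x)$ from $(o,1)$ to $(x,t)$, and $\sigma_x=\infty$ if there is none;
\item if $\sigma_x<\infty$, then $\tau_x$ is the first time $t\ge\sigma_x+s$ for which there is a path in $T^+(x)$ from $(x,\sigma_x)$ to $(x,t)$; $\tau_x=\infty$ if there is none or if $\sigma_x=\infty$;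
\item $E_x$ is the event that $W_0$ occurs, $\tau_x<\infty$, and there is a path in $D(x)$ from $(x,\tau_x)$ to $(o,t')$ for some $t'\in[\tau_x,\tau_x+S]$.
\end{itemize}
On $E_x$ we can concatenate: wait at $o$ until time $1$, cross to $x$, stay in $T^+(x)$ until $\tau_x$, and cross back. This is a path in $T^+(o)$ from $(o,0)$ to $(o,t')$ with $t'\ge\tau_x\ge\sigma_x+s\ge s+1$. Thus
\begin{equation}\label{eq:gain}
q(s+1)\ge\mathbb P\Big(\bigcup_{x\in W}E_x\Big).
\end{equation}
The waiting period serves only to guarantee that each step of the recursion gains a full unit of time.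

\emph{First moment.} $\sigma_x$ and $\tau_x$ are stopping times. Apply the strong Markov property at times $1$, $\sigma_x$ and $\tau_x$, and use the reflection in (T1) for the last crossing:
\[
\mathbb P(E_x)=e^{-d}\cdot b\cdot q\cdot b=aq .
\]

\emph{Second moment.} Let $x\ne x'$ in $W$. Since $E_x\cap E_{x'}\subset\{\tau_x<\infty,\tau_{x'}<\infty\}$, it suffices to control the latter event. The idea is that the excursions behind $x$ and behind $x'$ use disjoint sets of arrows, and that neither way out to a target uses the arrows behind the other. Let $\mathcal H$ be the $\sigma$-field generated by the arrows into vertices outside $T^+(x)\cup T^+(x')$, and let $\Xi_x,\Xi_{x'}$ be the families of arrows into vertices of $T^+(x)$ and of $T^+(x')$. Then $\mathcal H,\Xi_x,\Xi_{x'}$ are independent. By \eqref{eq:meet} and \eqref{eq:disjoint}, $D(x)\setminus\{x\}$ is disjoint from $T^+(x)\cup T^+(x')$. So by fact~(a) the set of times at which the parent of $x$ is reached from $(o,1)$ by a path in $D(x)\setminus\{x\}$ is $\mathcal H$-measurable. By (T2) a path in $D(x)$ enters $x$ only from this parent, and until its first visit to $x$ it stays in $D(x)\setminus\{x\}$.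 So $\sigma_x$ is the first time in $[1,1+S]$ of an arrow $\text{parent}(x)\to x$ that occurs at a time of this set. These arrows belong to $\Xi_x$. Hence, given $\mathcal H$, $\sigma_x$ is a stopping time for the filtration of $\Xi_x$, and $\tau_x$ is determined by $\sigma_x$ and the arrows of $\Xi_x$ after $\sigma_x$. The strong Markov property for $\Xi_x$ gives $\mathbb P(\tau_x<\infty\mid\mathcal H)=\mathbb P(\sigma_x<\infty\mid\mathcal H)\,q\le q$. The same holds for $x'$ and $\Xi_{x'}$, and given $\mathcal H$ the two events are independent. Therefore
\[
\mathbb P(E_x\cap E_{x'})\le\mathbb E\big[\mathbb P(\tau_x<\infty\mid\mathcal H)\,\mathbb P(\tau_{x'}<\infty\mid\mathcal H)\big]\le q^2 .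
\]

\emph{Recursion.} Let $X=\sum_{x\in W}1_{E_x}$. Then $\mathbb E X=Maq$ and $\mathbb E X^2\le Maq+M^2q^2$. By the Cauchy--Schwarz inequality, $\mathbb P(X>0)\ge(\mathbb EX)^2/\mathbb E X^2$, so \eqref{eq:gain} gives
\[
q(s+1)\ge F(q(s)),\qquad F(q):=\frac{M^2a^2q^2}{Maq+M^2q^2}=\frac{Ma^2q}{a+Mq} .
\]
The function $F$ is increasing on $(0,1]$. Its only fixed point there is given by $Ma^2=a+Mq$, that is, $q=a^2-a/M=p$, and $p>0$ by \eqref{eq:C}. Also $p\le a^2\le1=q(0)$. If $q(k)\ge p$, then $q(k+1)\ge F(q(k))\ge F(p)=p$. So $q(k)\ge p$ for all integers $k\ge0$, and, since $q$ is non-increasing, $q(s)\ge p$ for all $s\ge0$.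

\emph{Conclusion.} The events in the definition of $q(k)$ decrease in $k$, so with probability at least $p$ the vertex $o$ is reached from $(o,0)$ by paths in $T^+(o)$ at arbitrarily large times. Paths in $T^+(o)$ are paths in $\mathbb T$, so taking $o=\rho$ gives $\theta(\lambda)\ge p$.
\end{proof}

\subsection{$\beta>r$ implies the criterion}
By definition $\beta$ measures crossings by arbitrary paths, which may step back behind $v_0$ and make wide detours. We have to confine them to a tube at a cost that is negligible compared with the exponential gain $((d-1)\beta^2)^N$. Excursions behind $v_0$ are removed by starting from the last departure from $v_0$; this costs a factor linear in time, hence linear in the distance. Wide detours are handled at one fixed scale $L$, where some finite width $R$ suffices. Crossings of length $N=jL$ are then obtained by concatenation with \emph{the same} $R$. This order matters: the number of targets is only $(d-1)^{N-R-1}$, so $R$ must be fixed before $N\to\infty$.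

\begin{proposition}\label{prop:criterion}
If $\lambda\ge1$ and $\beta(\lambda)>r$, then \eqref{eq:C} holds at $\lambda$ for some $(N,R,S)$.
\end{proposition}
\begin{proof}
Let $r<\gamma'<\gamma<\beta(\lambda)$. Choose $n\ge1$ with $\varphi_n>\gamma^n$ and then $T\in(0,\infty)$ with $\mathbb P(v_0\to v_n\text{ by time }T)>\gamma^n$. The strong Markov property at the successive times of reaching $v_n,v_{2n},\dots$ gives
\begin{equation}\label{eq:cross}
\mathbb P(v_0\to v_{kn}\text{ by time }kT)\ge\gamma^{kn}\qquad(k\ge1).
\end{equation}

\emph{Severing.} Let $L=kn\ge2$, $D_L=D^\infty(v_0,v_L)$, $D_L'=D_L\setminus\{v_0\}$. On the event in \eqref{eq:cross} take a path from $(v_0,0)$ to $v_L$, stopped at its first visit to $v_L$, and let $u\le kT$ be the time of its last departure from $v_0$. After $u$ the path avoids $v_0$, and it avoids $v_L$ until its end. So at time $u$ it jumps along an arrow $v_0\to v_1$, and from then on it stays in $D_L'$. Hence there is an arrow $v_0\to v_1$ at some time $u\in[0,kT]$ such that the event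
\[
G_u:\quad\text{there is a path in }D_L'\text{ from }(v_1,u)\text{ to }(v_L,t)\text{ for some }t\in[u,kT]
\]
occurs. Bound the probability of this by the expected number of such arrows. Arrows $v_0\to v_1$ have total rate $\lambda$, and $G_u$ depends only on arrows after time $u$. So by the Mecke formula (the expected number of points $u$ of a Poisson process for which $G_u$ occurs is the integral, against the intensity, of the probability of $G_u$ with a point added at $u$)
\[
\gamma^L\le\lambda\int_0^{kT}\mathbb P(G_u)\,du\le\lambda kT\,g_L,\qquad g_L:=\mathbb P(v_1\to v_L\text{ in }D_L'\text{ by time }kT).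
\]
It remains to start from $v_0$ again. Let $\kappa$ be the probability of a path in $\{v_0,v_1\}$ from $(v_0,0)$ to $(v_1,1)$. Then $\kappa\ge e^{-d}e^{-(d-1)}(1-e^{-\lambda})>0$: it suffices that during $(0,1]$ no V-arrow enters $v_0$, no V-arrow enters $v_1$ from a neighbor other than $v_0$, and there is an arrow $v_0\to v_1$. (The last arrow $v_0\to v_1$ in $(0,1]$ can then be used, and nothing stops the path afterwards.) By the Markov property at time $1$,
\[
\mathbb P(v_0\to v_L\text{ in }D_L\text{ by time }kT+1)\ge\kappa g_L\ge\frac{\kappa\,\gamma^{kn}}{\lambda kT}>\gamma'^{\,kn}=\gamma'^{\,L}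
\]
if $k$ is large enough. Fix such a $k$, hence $L$, and put $S_0=kT+1$.

\emph{Finite width.} A path visits finitely many vertices, so as $R\uparrow\infty$ the event $v_0\to v_L$ in $D^R(v_0,v_L)$ by time $S_0$ increases to the event without restriction on the width. Fix $R\ge1$ with
\[
\mathbb P\big(v_0\to v_L\text{ in }D^R(v_0,v_L)\text{ by time }S_0\big)>\gamma'^{\,L}.
\]

\emph{Concatenation.} Let $N=jL$ with $N\ge R+2$, and $S=jS_0$. By (T3) the tubes $D^R(v_{iL},v_{(i+1)L})$, $0\le i<j$, are contained in $D^R(v_0,v_N)$. The strong Markov property at the successive arrival times gives $b\ge\gamma'^{\,N}$, and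
\[
Ma=(d-1)^{N-R-1}e^{-d}b^2\ge e^{-d}(d-1)^{-R-1}\big((d-1)\gamma'^2\big)^N .
\]
Since $\gamma'>r$ means $(d-1)\gamma'^2>1$, the right side tends to infinity as $j\to\infty$ with $L$ and $R$ fixed. So $Ma>1$ for some $j$.
\end{proof}

\section{Openness of local survival}\label{sec:open}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:beta}(1)]
By Lemma~\ref{lem:dichotomy}, $\mathbb P_\lambda(\Omega_l^{\xi_0})>0$ if and only if $\theta(\lambda)>0$.

If $\theta(\lambda)>0$, then $\varphi_n(\lambda)\ge\theta(\lambda)$ for all $n$ by Lemma~\ref{lem:visits}, so $1\ge\beta(\lambda)\ge\theta(\lambda)^{1/n}\to1$, and $\beta(\lambda)=1$. Since $d\ge3$, we have $r<1$, so $\beta(\lambda)=1$ implies $\beta(\lambda)>r$. By Proposition~\ref{prop:criterion}, $\beta(\lambda)>r$ implies \eqref{eq:C} at $\lambda$ for some $(N,R,S)$, and by Proposition~\ref{prop:survive} this implies $\theta(\lambda)>0$. So the following are equivalent: $\theta(\lambda)>0$; $\beta(\lambda)=1$; $\beta(\lambda)>r$; \eqref{eq:C} holds at $\lambda$ for some $(N,R,S)$.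

Now let $I=\{\lambda\ge1:\theta(\lambda)>0\}$, so $\lambda_l=\inf I$. For fixed $(N,R,S)$ the tube is finite, so $b(\cdot)$ and $a(\cdot)$ are continuous by fact~(b), and the set of $\lambda\in[1,\infty)$ at which the strict inequality \eqref{eq:C} holds is relatively open. Thus $I$ is a union of relatively open sets, hence relatively open in $[1,\infty)$. By monotonicity in $\lambda$, $I$ contains with each $\lambda$ all larger values. It does not contain $1$, by Lemma~\ref{lem:dichotomy}(iii), and it is non-empty, since $\lambda_l<\infty$. Therefore $I=(\inf I,\infty)=(\lambda_l,\infty)$. This is Theorem~\ref{thm:main}; the statement about $\Omega_c^{\xi_0}$ follows from $\Omega_c^{\xi_0}\subset\Omega_l^{\xi_0}$. Together with the equivalences it also gives $\beta\le r$ on $[1,\lambda_l]$ and $\beta=1$ on $(\lambda_l,\infty)$.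
\end{proof}

\begin{remark}
The hypothesis $d\ge3$ enters through $r<1$, that is, through the growth of the number of targets. For $d=2$ the tree is $\mathbb Z$, there is only one target, and $r=1$. Started from a point, the infected set is then an interval whose right endpoint moves right at rate $\lambda$ and left at rate $1$ until extinction, and symmetrically on the left. So for $\lambda>1$ complete survival has positive probability and $\beta(\lambda)=1=r$: the equivalence with $\beta>r$ is false for $d=2$.
\end{remark}

\section{The value of $\beta$ at the threshold}\label{sec:value}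

We know $\beta(\lambda_l)\le r$ and must exclude strict inequality. The plan is the mirror image of Section~\ref{sec:open}: we show that $\beta(\lambda_l)<r$ would make a certain quantity at a \emph{fixed} finite time smaller than $1$, that this inequality persists slightly above $\lambda_l$, and that it excludes local survival. The quantity should be submultiplicative in time. The obvious candidate $\mathbb E|\xi_t|$ is not suitable: spheres of radius $n$ have about $(d-1)^n$ points, so to make it small we would need $\beta<1/(d-1)$. We need weights for which a sphere of radius $n$ has total weight of order $r^{-n}$ up to a polynomial factor, and which still behave multiplicatively under automorphisms.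

Fix an end of $\mathbb T$ (an equivalence class of geodesic rays, two rays being equivalent if they differ in finitely many vertices). Each vertex has one neighbor in the direction of this end and $d-1$ others. Let $o=\rho$, and let $h:\mathbb T\to\mathbb Z$ be the height function with $h(o)=0$ that decreases by $1$ in a step toward the end and increases by $1$ in any other step. Put
\[
m_t(\lambda):=\mathbb E_\lambda\sum_{x\in\xi_t^{\{o\}}}r^{h(x)}=\sum_{x\in\mathbb T}\mathbb P_\lambda(x\in\xi_t^{\{o\}})\,r^{h(x)} .
\]

\begin{lemma}\label{lem:m}
\begin{enumerate}
\item[(i)] $m_{t+s}\le m_tm_s$.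
\item[(ii)] $m_t(\lambda)\le e^{2\Lambda t\sqrt{d-1}}$ for $1\le\lambda\le\Lambda$, and $\lambda\mapsto m_t(\lambda)$ is continuous on $[1,\infty)$.
\item[(iii)] The sum of $r^{h(x)}$ over all $x$ at distance $n$ from $o$ is at most $(n+1)r^{-n}$.
\end{enumerate}
\end{lemma}
\begin{proof}
(i) For any $y\in\mathbb T$ some automorphism fixes the end and maps $o$ to $y$: map the ray from $o$ to the end onto the ray from $y$ to the end, and then match the subtrees hanging off corresponding vertices. It shifts $h$ by $h(y)$. Hence $\mathbb E\sum_{x\in\xi_t^{\{y\}}}r^{h(x)}=r^{h(y)}m_t$, and by additivity $\mathbb E\sum_{x\in\xi_t^A}r^{h(x)}\le m_t\sum_{y\in A}r^{h(y)}$ for finite $A$. Apply this to $A=\xi_s^{\{o\}}$, using the Markov property at time $s$, and take expectations.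

(ii) Let $\mathsf A$ be the adjacency operator of $\mathbb T$. If $x\in\xi_t^{\{o\}}$, there are a walk $o=x_0,\dots,x_k=x$ and arrows $x_{i-1}\to x_i$ at increasing times in $(0,t]$. For a given walk of length $k$ the expected number of such sequences of times is $(\lambda t)^k/k!$, by the Mecke formula for $k$-tuples of distinct points. So
\[
\mathbb P_\lambda(x\in\xi_t^{\{o\}})\le\sum_{k\ge0}\frac{(\lambda t)^k}{k!}(\mathsf A^k)_{ox}\le(e^{\Lambda t\mathsf A})_{ox}.
\]
Since $\sum_{x\sim y}r^{h(x)}=\big(r^{-1}+(d-1)r\big)r^{h(y)}=2\sqrt{d-1}\,r^{h(y)}$, we have $\sum_x(\mathsf A^k)_{ox}r^{h(x)}=(2\sqrt{d-1})^k$ and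
\[
\sum_x(e^{\Lambda t\mathsf A})_{ox}\,r^{h(x)}=e^{2\Lambda t\sqrt{d-1}}<\infty .
\]
This is the bound in (ii). It also provides a summable majorant that is uniform over $\lambda\in[1,\Lambda]$, so by dominated convergence it remains to show that each $\lambda\mapsto\mathbb P_\lambda(x\in\xi_t^{\{o\}})$ is continuous on $[1,\Lambda]$. Restrict paths to the ball of radius $K$ around $o$. The restricted probability is continuous in $\lambda$ by fact~(b). A path from $o$ that leaves the ball makes at least $K+1$ jumps. So the restricted probability differs from the unrestricted one by at most the probability that some chain of $K+1$ arrows with increasing times in $(0,t]$ starts at $o$, which is at most $(\Lambda td)^{K+1}/(K+1)!$ because there are $d^{K+1}$ walks of length $K+1$. This tends to $0$ uniformly in $\lambda\in[1,\Lambda]$ as $K\to\infty$, so the limit is continuous.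

(iii) A geodesic of length $n$ from $o$ makes first some number $j$ of steps down in height and then $n-j$ steps up. At most $(d-1)^{n-j}$ endpoints belong to a given $j$, and they have height $n-2j$. So the sum is at most
\[
\sum_{j=0}^n(d-1)^{n-j}(d-1)^{-n/2+j}=(n+1)(d-1)^{n/2}=(n+1)r^{-n}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:beta}(2)]
By part (1), $\beta(\lambda_l)\le r$. Suppose that $\beta(\lambda_l)<r$.

\emph{Decay at $\lambda_l$.} We claim $m_t(\lambda_l)\to0$ as $t\to\infty$. By Theorem~\ref{thm:main} the root is a.s.\ not infected at arbitrarily large times from $\{o\}$, and by Lemma~\ref{lem:visits} the same holds for every $x$. So $1_{\{x\in\xi_t^{\{o\}}\}}\to0$ a.s.\ and $\mathbb P_{\lambda_l}(x\in\xi_t^{\{o\}})\to0$ for each $x$. For $x$ at distance $n\ge1$ from $o$ this probability is at most $\varphi_n(\lambda_l)\le\beta(\lambda_l)^n$ for all $t$, and for $x=o$ it is at most $1$. By Lemma~\ref{lem:m}(iii) the weighted sum of these bounds is at most $\sum_{n\ge0}(n+1)(\beta(\lambda_l)/r)^n<\infty$. The claim follows by dominated convergence.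

\emph{Persistence above $\lambda_l$.} Choose $t_0>0$ with $m_{t_0}(\lambda_l)<1$. By continuity $m_{t_0}(\lambda)<1$ for some $\lambda>\lambda_l$. Writing $s=kt_0+u$ with $0\le u<t_0$, we get $m_s(\lambda)\le m_{t_0}(\lambda)^k\,m_u(\lambda)$, where $m_u(\lambda)$ is bounded over $u\in[0,t_0]$ by Lemma~\ref{lem:m}(ii). Hence $m_s(\lambda)\le Ce^{-\varepsilon s}$ with constants $C<\infty$, $\varepsilon>0$. As $h(o)=0$,
\[
\int_0^\infty\mathbb P_\lambda(o\in\xi_s^{\{o\}})\,ds\le\int_0^\infty m_s(\lambda)\,ds<\infty .
\]

\emph{Contradiction.} Let $\tau_1=0$ and $\tau_{k+1}=\inf\{u\ge\tau_k+1:o\in\xi_u^{\{o\}}\}$. Given $\mathcal F_{\tau_k}$ with $\tau_k<\infty$, with probability $e^{-d}$ no V-arrow enters $o$ during $(\tau_k,\tau_k+1]$, and then $o$ is infected throughout $[\tau_k,\tau_k+1]$. These intervals overlap at most in endpoints. On $\Omega_l^{\{o\}}$ all $\tau_k$ are finite. So the expected total time for which $o$ is infected, which is the integral above, is at least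
\[
\sum_{k\ge1}e^{-d}\,\mathbb P_\lambda(\tau_k<\infty)\ge\sum_{k\ge1}e^{-d}\,\theta(\lambda)=\infty,
\]
because $\theta(\lambda)>0$ for $\lambda>\lambda_l$. This is a contradiction, so $\beta(\lambda_l)=r$. The jump to $1$ follows from part~(1).
\end{proof}

\section{Above the threshold}\label{sec:above}

\begin{proof}[Proof of Theorem~\ref{thm:beta}(3)]
For $\lambda\le\lambda_l$ the claim is Theorem~\ref{thm:main} together with $\Omega_c^{\xi_0}\subset\Omega_l^{\xi_0}$. Let $\lambda>\lambda_l$. Since $\lambda_c=\lambda_l$ by \eqref{eq:known} and $\mathbb P_\lambda(\Omega_c^{\{\rho\}})$ is monotone in $\lambda$, it is positive. By Lemma~\ref{lem:dichotomy}(ii), $\Omega_c^{\xi_0}=\Omega_g^{\xi_0}$ a.s., and $\Omega_l^{\xi_0}$ lies between these events. The common probability is $1-\lambda^{-|\xi_0|}$ by Lemma~\ref{lem:ruin}. As $\lambda\downarrow\lambda_l$ it tends to $1-\lambda_l^{-|\xi_0|}$, which is positive because $\lambda_l>1$, while at $\lambda_l$ the probability of $\Omega_l^{\xi_0}$ is $0$.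
\end{proof}

The equality $\Omega_l^{\xi_0}=\Omega_g^{\xi_0}$ for $\lambda>\lambda_l$, and with it the jump of $\mathbb P_\lambda(\Omega_l^{\xi_0})$, follows already from Lemma~\ref{lem:dichotomy}(i). The fact $\lambda_c=\lambda_l$ is needed only for complete survival.

\begin{thebibliography}{9}
\bibitem{LTV} Oren Louidor, Ran J. Tessler, Alexander Vandenberg-Rodes, \emph{The Williams Bjerknes Model on Regular Trees}, arXiv:1211.5694 (2012).
\end{thebibliography}

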